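\title{Triangulable dilation surfaces with a lattice Veech group are translation surfaces}

\begin{abstract}
A dilation surface is a compact surface with cone points whose charts are glued by maps $z\mapsto az+b$ with $a>0$. We prove that a triangulable dilation surface whose Veech group is a lattice in $\mathrm{SL}_2(\mathbb R)$ is a translation surface. Consequently, the Veech group of a Veech dilation surface that is not a translation surface has infinite covolume. The proof follows the logarithm $c$ of the dilation holonomy through the family of complex structures $x+\tau y$, $\tau\in\mathbb H$. An Euler number argument shows that $c$ has no residues at the cone points. The Dirichlet energy of $c$ and the logarithm of a twisted area are then subharmonic functions of $\tau$ with controlled growth at the cusps of the Veech group. The first is therefore constant and the second harmonic, and this forces $c=0$.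
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Dilation surfaces}

A \emph{dilation surface} is a compact connected oriented surface $\Sigma$ with a finite nonempty set $S\subset\Sigma$ of \emph{singular points} and an atlas of charts from $\Sigma\setminus S$ to $\mathbb C$ whose transition maps have the form $z\mapsto az+b$ with $a\in\mathbb R_{>0}$ and $b\in\mathbb C$. Each $p\in S$ is required to be a cone-type singularity: a punctured neighborhood of $p$ is isomorphic to the structure obtained by cyclically gluing finitely many Euclidean sectors with apex at $p$ along their boundary rays, by maps $z\mapsto az+b$ with $a>0$. An isomorphism of dilation surfaces is a homeomorphism that maps singular points to singular points and has the form $z\mapsto az+b$, $a>0$, in charts. The surface is a \emph{translation surface} if the atlas can be chosen with all $a=1$.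

Directions, straight lines and ratios of lengths along a line make sense on a dilation surface; lengths and areas do not. The defect is measured by a homomorphism. Continuing one chart along paths gives a developing map $\mathrm{dev}$ from the universal cover of $\Sigma\setminus S$ to $\mathbb C$, and for every deck transformation $\gamma$,
\[
\mathrm{dev}\circ\gamma=\rho(\gamma)\,\mathrm{dev}+\text{const}.
\]
The homomorphism $\rho:\pi_1(\Sigma\setminus S)\to\mathbb R_{>0}$ is the \emph{dilation holonomy}: a ruler carried around $\gamma$ comes back rescaled by $\rho(\gamma)$. If the atlas has only translations as transition maps then $\rho\equiv1$; conversely, if $\rho\equiv 1$ the local branches of $\mathrm{dev}$ form such an atlas. So $\Sigma$ is a translation surface if and only if the class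
\[
c=\log\rho\in H^1(\Sigma\setminus S;\mathbb R)
\]
vanishes.

The surface $\Sigma$ is \emph{triangulable} if it admits a triangulation into Euclidean triangles whose vertices are exactly the points of $S$, glued along edges by maps $z\mapsto az+b$ with $a>0$. (Open triangles and open edges embed in $\Sigma$; two vertices of a triangle may be the same point of $S$.) Let $\mathcal{MD}_{g,n}$ be the moduli space of triangulable dilation surfaces of genus $g$ with $n$ singular points, up to isomorphism, with the topology given locally by deforming the triangles of a triangulation, that is, by their edge vectors in $\mathbb C$.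

\subsection{Veech groups and the question}

The group $\mathrm{SL}_2(\mathbb R)$ acts on $\mathcal{MD}_{g,n}$ by post-composing charts with its linear action on $\mathbb C=\mathbb R^2$. The \emph{Veech group} $\Gamma$ of $\Sigma$ is the stabilizer of $\Sigma$, the set of $A$ such that $A\cdot\Sigma$ is isomorphic to $\Sigma$. It is known that the Veech group of a triangulable dilation surface is a discrete subgroup of $\mathrm{SL}_2(\mathbb R)$. A discrete subgroup $\Gamma$ is a \emph{lattice} if $\mathrm{SL}_2(\mathbb R)/\Gamma$ has finite Haar measure, equivalently if the quotient of the hyperbolic plane $\mathbb H$ by $\Gamma$ has finite area; otherwise it has \emph{infinite covolume}. A surface $\Sigma\in\mathcal{MD}_{g,n}$ is a \emph{Veech surface} if its $\mathrm{SL}_2(\mathbb R)$-orbit is properly embedded in $\mathcal{MD}_{g,n}$.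

Translation surfaces can have a lattice Veech group. For the square torus $\mathbb C/(\mathbb Z+i\mathbb Z)$ with $S=\{0\}$, a matrix $A$ lies in $\Gamma$ if and only if $aA\mathbb Z^2=\mathbb Z^2$ for some $a>0$; comparing areas gives $a=1$, so $\Gamma=\mathrm{SL}_2(\mathbb Z)$.

An example of Duryev behaves differently. There is a family of dilation tori $T_a$ with two singularities, each obtained by gluing the sides of a hexagon, such that for $0<a<1$ the torus $T_a$ is a Veech surface, is not a translation surface, and has Veech group
\[
\left\langle \begin{pmatrix}1&1+a\\0&1\end{pmatrix},\ \begin{pmatrix}1&0\\1+\frac1a&1\end{pmatrix},\ \begin{pmatrix}-1&0\\0&-1\end{pmatrix}\right\rangle .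
\]
This group has infinite covolume, and it is instructive to see why. Put $s=1+a$ and $t=1+1/a$, so that $st=2+a+1/a>4$. Let the group act on $\mathbb H$ by M\"obius maps, and let $O_1=\{|\operatorname{Re}\tau|>s/2\}$, $O_2=\{|\operatorname{Re}(1/\tau)|>t/2\}$ and $\mathcal D=\mathbb H\setminus(\overline{O_1}\cup\overline{O_2})$. Points of $O_1$ have $|\tau|>s/2$ and points of $O_2$ have $|\tau|<2/t<s/2$, so the closures of $O_1$ and $O_2$ are disjoint. The first generator adds $s$ to $\tau$, so its nonzero powers map $\mathcal D\cup O_2$ into $O_1$; the second adds $t$ to $1/\tau$, so its nonzero powers map $\mathcal D\cup O_1$ into $O_2$. Hence every element acting nontrivially moves $\mathcal D$ off itself, and $\mathcal D$ has infinite area because it reaches the real axis along the interval $(2/t,s/2)$. At $a=1$ this interval shrinks to a point and the three matrices generate the congruence subgroup $\Gamma(2)$, which is a lattice.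

The following question is posed in \cite{Ghazouani}.

\begin{quote}
\textbf{Question.} Is it true that for every Veech surface $\Sigma$ that is not a translation surface, the Veech group of $\Sigma$ has infinite covolume in $\mathrm{SL}_2(\mathbb R)$?
\end{quote}

The answer is yes, and properness of the orbit is not needed.

\begin{theorem}\label{thm:main}
Let $\Sigma$ be a triangulable dilation surface whose Veech group $\Gamma$ is a lattice in $\mathrm{SL}_2(\mathbb R)$. Then $\Sigma$ is a translation surface. Consequently every Veech surface that is not a translation surface has a Veech group of infinite covolume.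
\end{theorem}

The second statement follows from the first: a Veech surface is triangulable by definition, so its Veech group is discrete, and it is not a lattice unless the surface is a translation surface.

\subsection{Why one expects this answer}

Suppose that some straight line in $\Sigma\setminus S$ closes up with holonomy $\lambda\neq1$. Put the origin of the developing map at the fixed point of the holonomy. The line develops onto a ray from the origin, and by compactness modulo $z\mapsto\lambda z$ a thin sector around this ray maps to $\Sigma\setminus S$ compatibly with the charts and invariantly under $z\mapsto \lambda z$. Every ray of the sector then maps to a closed line with holonomy different from $1$, so such closed lines exist in a whole interval of directions. On the other hand, Proposition~\ref{prop:cylinders} below shows that in a direction fixed by a parabolic element of $\Gamma$ every straight line that misses $S$ closes up with holonomy $1$. So the interval contains no parabolic direction, whereas the parabolic directions of a lattice with at least one cusp are dense in the circle.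

To turn this into a proof one would have to produce such a closed line from the sole information $c\neq0$. We do not do this. We work with the cohomology class $c$ itself and with complex analysis on the quotient of $\mathbb H$ by the Veech group. Section~\ref{sec:hopf} computes all the objects of the proof on one example and then describes the four steps of the argument, which occupy Sections~\ref{sec:residues} to~\ref{sec:area}.

\section{Affine maps, continuation and local models}\label{sec:prelim}

In this section $\Sigma$ is any dilation surface. We write $z=x+iy$ for the coordinate in a chart. Since $a>0$ in all transition maps, directions in $\mathbb R/2\pi\mathbb Z$ are globally defined; in particular ``horizontal'', ``to the right'' and ``upward'' make sense.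

\subsection{Affine maps}

Let $\mathrm{Aff}$ be the group of homeomorphisms $\varphi$ of $(\Sigma,S)$ given in charts by $z\mapsto \lambda Az+b$, where $\lambda>0$ and $b$ depend on the charts and $A=D\varphi\in\mathrm{SL}_2(\mathbb R)$ does not. An isomorphism $A\cdot\Sigma\to\Sigma$ is the same thing as an element of $\mathrm{Aff}$ with derivative $A$, so $D:\mathrm{Aff}\to\Gamma$ is a surjective homomorphism. If $\tilde\varphi$ lifts $\varphi$ to the universal cover of $\Sigma\setminus S$, then $\mathrm{dev}\circ\tilde\varphi=\mathcal L\circ\mathrm{dev}$ for a real-affine map $\mathcal L$ of $\mathbb C$. The holonomy of $\tilde\varphi\gamma\tilde\varphi^{-1}$ is the conjugate by $\mathcal L$ of the holonomy of $\gamma$, and conjugation does not change a scalar linear part. Hence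
\begin{equation}\label{eq:invariance}
\varphi^*c=c\qquad\text{for all }\varphi\in\mathrm{Aff}.
\end{equation}
For a rotation $R$, the surface $R\cdot\Sigma$ has the same underlying pair $(\Sigma,S)$, the same class $c$, the same group $\mathrm{Aff}$, developing map $R\circ\mathrm{dev}$ and Veech group $R\Gamma R^{-1}$. We use this to make any given direction horizontal.

\subsection{Continuation}

A \emph{local isomorphism} from an open set $O\subset\mathbb C$ to $\Sigma\setminus S$ is a map of the form $z\mapsto az+b$, $a>0$, in charts. An \emph{affine path} is a map from an open interval to $\Sigma\setminus S$ of the form $t\mapsto tv+b$, $v\neq0$, in charts. A \emph{saddle connection} is an affine path on a bounded interval that converges to points of $S$ at both ends, together with these endpoints. The edges of a triangulation are saddle connections, so on a triangulable surface every $p\in S$ is an endpoint of one.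

\begin{lemma}[Uniqueness of continuation]\label{lem:continuation}
Two local isomorphisms defined on a connected open set $O\subset\mathbb C$ that agree on a nonempty open subset agree on $O$. Two affine paths defined on the same interval that agree on a nonempty open subinterval agree everywhere.
\end{lemma}

\begin{proof}
The set of points near which the two maps agree is open. At a limit point of this set the two maps take the same value; in a chart around this value both are affine near the limit point and agree on a nonempty open set, so they agree near the limit point. Thus the set is also closed.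
\end{proof}

\begin{lemma}[Following a saddle connection]\label{lem:follow}
Let $\Psi:O\to\Sigma\setminus S$ be a local isomorphism, let $\Psi(z)$ be an interior point of a saddle connection $e$, and let $v$ be a vector parallel to $e$. If $z+tv\in O$ for $0\le t<t_1$, then $t_1<\infty$ and $\Psi$ maps this segment affinely into the interior of $e$.
\end{lemma}

\begin{proof}
Parametrize $e$ affinely so that $e(t)=\Psi(z+tv)$ for small $|t|$, and let $t_e<\infty$ be the positive parameter at which $e$ reaches $S$. By Lemma~\ref{lem:continuation} the equality holds for $0\le t<\min(t_1,t_e)$. If $t_e<t_1$, then $\Psi(z+t_ev)=e(t_e)\in S$, which is absurd. So $t_1\le t_e$.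
\end{proof}

\begin{lemma}\label{lem:halfplane}
If $\Sigma$ is triangulable, there is no local isomorphism from an open half-plane to $\Sigma\setminus S$.
\end{lemma}

\begin{proof}
Let $\Psi$ be one. If $\Psi(z)$ lies on an edge $e$ of the triangulation, one of the two half-lines from $z$ parallel to $e$ is contained in the half-plane, contradicting $t_1<\infty$ in Lemma~\ref{lem:follow}. So the image of $\Psi$ avoids all edges and, being connected, lies in one open triangle. In the chart given by this triangle $\Psi$ is a single map $z\mapsto az+b$, whose image is unbounded. This is a contradiction.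
\end{proof}

\subsection{The model at a singular point}\label{sub:model}

Let $\widetilde{\mathbb C^*}=\{(r,\theta):r>0,\ \theta\in\mathbb R\}$ be the universal cover of $\mathbb C^*$ in polar coordinates. Develop the sectors around $p\in S$ one after the other in $\widetilde{\mathbb C^*}$, with apex at the origin. The gluing maps fix the apex and preserve directions, so after one turn around $p$ the angle has increased by $2\pi m_p$ for an integer $m_p\ge1$, and the scale has been multiplied by $e^{s_p}$, where $s_p$ is the value of $c$ on a small positive loop around $p$. We call $s_p$ the \emph{residue} of $c$ at $p$. Thus a punctured neighborhood $D_p^*$ of $p$ has universal cover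
\[
\widetilde D_p=\{0<r<\varepsilon(\theta)\}\subset\widetilde{\mathbb C^*},\qquad\text{with deck generator }(r,\theta)\mapsto(e^{s_p}r,\theta+2\pi m_p),
\]
for a continuous function $\varepsilon>0$ with $\varepsilon(\theta+2\pi m_p)=e^{s_p}\varepsilon(\theta)$. The projection $\widetilde D_p\to\mathbb C^*$ is the \emph{developed coordinate centered at $p$}. The images of the sets $\{r<t\,\varepsilon(\theta)\}$, $0<t\le1$, together with $p$, form a basis of neighborhoods of $p$, and $\varepsilon$ is bounded above and below on compact intervals. Therefore:
\begin{itemize}
\item[(P1)] a path in $\widetilde D_p$ with bounded $\theta$ projects to a path converging to $p$ if and only if $r\to0$ along it;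
\item[(P2)] on a lift to $\widetilde{\mathbb C^*}$ of a convex subset of $\mathbb C^*$ the angle $\theta$ stays in an interval of length $\pi$; so, by (P1), an affine path converging to $p$ does so along a ray $\theta=\text{const}$.
\end{itemize}
There are $2m_p$ horizontal rays at $p$, the images of the rays $\theta\in\pi\mathbb Z$.

If $\Sigma$ is triangulated by $T$ triangles, then $n-\frac32T+T=2-2g$, and summing angles gives $\pi T=2\pi\sum_pm_p$. So $\sum_pm_p=2g-2+n$, and $m_p\ge1$ gives $g\ge1$.

\subsection{The coordinates $x+\tau y$}

For $\tau\in\mathbb H$ put $z_\tau=x+\tau y$, so that $z_i=z$. Under a transition map $(x,y)\mapsto a(x,y)+(b_1,b_2)$ we have $z_\tau\mapsto az_\tau+b_1+\tau b_2$. Hence the functions $z_\tau$ define a complex structure on $\Sigma\setminus S$, compatible with the orientation. For $A=(a_{jk})\in\mathrm{SL}_2(\mathbb R)$, expanding $(a_{11}x+a_{12}y)+\tau(a_{21}x+a_{22}y)$ gives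
\begin{equation}\label{eq:action}
z_\tau\circ A=(a_{11}+a_{21}\tau)\,z_{\tau\cdot A},\qquad \tau\cdot A=\frac{a_{12}+a_{22}\tau}{a_{11}+a_{21}\tau},\qquad \operatorname{Im}(\tau\cdot A)=\frac{\operatorname{Im}\tau}{|a_{11}+a_{21}\tau|^2}.
\end{equation}
This is a right action on $\mathbb H$ by holomorphic automorphisms. The reflection $\tau\mapsto-\bar\tau$ conjugates $\tau\mapsto\tau\cdot A$ to $\tau\mapsto(a_{22}\tau-a_{12})/(a_{11}-a_{21}\tau)$, the M\"obius action of $A^{-1}$. By \eqref{eq:action}, an affine map with derivative $A$ is holomorphic from the structure $z_{\tau\cdot A}$ to the structure $z_\tau$, and the structure $z_\tau$ of $R\cdot\Sigma$ is the structure $z_{\tau\cdot R}$ of $\Sigma$.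

\section{The method on a Hopf torus}\label{sec:hopf}

The objects of the proof can be computed by hand on the simplest dilation surface with $c\ne0$. Fix $\lambda>1$, let $\Sigma=\mathbb C^*/(z\sim\lambda z)$, and let $S=\{p_0\}$ be the class of $1$, a cone point with $m_{p_0}=1$ and $s_{p_0}=0$. The class $c$ vanishes on the unit circle and equals $\log\lambda$ on the loop $[1,\lambda]$. This surface is not triangulable, by Lemma~\ref{lem:halfplane} applied to the projection of the upper half-plane. Its Veech group contains every upper triangular $A$ with $a_{11}>0$, since $\varphi=a_{11}^{-1}A$ commutes with $z\mapsto\lambda z$ and fixes $1$. Near $p_0$ this $\varphi$ is $A$ composed with the scaling by $e^{\ell(A)}$, where $\ell(A)=-\log a_{11}$.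

\emph{The energy.} The real-linear map $z\mapsto z_\tau$ commutes with multiplication by $\lambda$, so it identifies the complex structure $X_\tau$ given by $z_\tau$ with $\mathbb C^*/(w\sim\lambda w)$. The holomorphic form $\eta_\tau=dz_\tau/z_\tau$ has periods $2\pi i$ and $\log\lambda$ on the two loops, so $\operatorname{Re}\eta_\tau$ represents $c$. Its energy is
\[
E(\tau)=\frac i2\int\eta_\tau\wedge\bar\eta_\tau=\int_{1<|w|<\lambda}\frac{|dw\wedge d\bar w|}{2|w|^2}=2\pi\log\lambda ,
\]
which does not depend on $\tau$.

\emph{The primitive.} On the universal cover $\widetilde{\mathbb C^*}$ of $\Sigma$, the primitive of $\eta_\tau$ that vanishes at $(r,\theta)=(1,0)$ is $F=\log(x+\tau y)$. At a fixed point $(x,y)$ it is a \emph{holomorphic} function of $\tau$. Its real part $H=\log|x+\tau y|$ increases by $\log\lambda$ under $z\mapsto\lambda z$.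

\emph{The twisted area.} The area form $dx\,dy$ is multiplied by $\lambda^2$ under $z\mapsto\lambda z$, so it does not descend to $\Sigma$, but $e^{-2H}dx\,dy$ does. Since $z\mapsto z_\tau$ has Jacobian $\operatorname{Im}\tau$,
\[
V(\tau)=\int_\Sigma\frac{dx\,dy}{|x+\tau y|^2}=\frac{2\pi\log\lambda}{\operatorname{Im}\tau},\qquad \partial_\tau\partial_{\bar\tau}\log V=\frac{1}{4(\operatorname{Im}\tau)^2}>0 .
\]
By \eqref{eq:action}, $\log V(\tau\cdot A)=\log V(\tau)+2\log a_{11}=\log V(\tau)-2\ell(A)$ for the matrices $A$ above.

So $\log V$ is strictly subharmonic, and it changes by additive constants under the Veech group. These two properties are incompatible with a large group. Suppose that a torsion-free group $\Gamma_1$ with compact quotient $\mathcal C=\mathbb H/\Gamma_1$ changes a smooth function $\log V$ by constants. Then $\bar\partial\log V$ is a $1$-form on $\mathcal C$, and $\partial\bar\partial\log V=d(\bar\partial\log V)$ has integral zero by Stokes' theorem, so a subharmonic $\log V$ must be harmonic. The example also shows that constancy of the energy does not by itself force $c=0$, which is why the twisted area is needed.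

In general, four things have to be proved.
\begin{enumerate}
\item The class $c$ must live on the closed surface: near a point with $s_p\neq0$ it is represented by a multiple of $d\theta$, whose energy $\int r^{-2}\,r\,dr\,d\theta$ is infinite. Section~\ref{sec:residues} shows that $s_p=0$ when $\Gamma$ is a lattice.
\item A lattice may have cusps, and we need to know how $X_\tau$ degenerates there. Section~\ref{sec:cylinders} shows that a parabolic direction decomposes $\Sigma$ into flat cylinders on whose cores $c$ vanishes.
\item The form $\eta_\tau$ is defined by a condition on real parts of periods, so it has no reason to depend holomorphically on $\tau$. Section~\ref{sec:energy} shows that $E$ is subharmonic, invariant and bounded, hence constant, and that constancy of $E$ makes $\eta_\tau$ holomorphic in $\tau$.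
\item Then $V$ is the squared norm of a holomorphic curve in a Hilbert space, so $\log V$ is subharmonic. Section~\ref{sec:area} bounds its growth at the cusps, deduces that it is harmonic, and shows that this happens only if $\eta_\tau=0$.
\end{enumerate}

\section{The residues vanish}\label{sec:residues}

From now on $\Sigma$ is triangulable. An affine map fixing $p\in S$ rescales the developed coordinate at $p$ by a definite factor. The residue $s_p$ is the logarithm of this factor for the identity map, lifted so as to turn once around $p$. To make sense of such lifts we pass to the universal cover of $\mathrm{SL}_2(\mathbb R)$.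

\subsection{Scaling factors at a singular point}

Let $\widetilde G$ be the group of all lifts to $\widetilde{\mathbb C^*}$ of elements of $\mathrm{SL}_2(\mathbb R)$ acting on $\mathbb C^*=\mathbb R^2\setminus\{0\}$. It is the universal cover of $\mathrm{SL}_2(\mathbb R)$. It acts on the line $\mathbb R$ of angles $\theta$ by increasing homeomorphisms and commutes with the scalings $r\mapsto e^\ell r$. The translation $\zeta:\theta\mapsto\theta+\pi$ lies over $-I$ and generates the center, and $\widetilde G/\langle\zeta\rangle=\mathrm{PSL}_2(\mathbb R)$. Call $\tilde A\in\widetilde G$ \emph{unipotent} if it fixes a point of $\mathbb R$ and its image in $\mathrm{PSL}_2(\mathbb R)$ is parabolic or trivial. Its image in $\mathrm{SL}_2(\mathbb R)$ then has an eigenvector with positive eigenvalue, so it is a unipotent matrix. A unipotent element with trivial image is a power of $\zeta$ with a fixed point, hence equals $1$.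

Let $\varphi\in\mathrm{Aff}$ fix $p$, and lift its germ at $p$ to $\widetilde D_p$. In the developed coordinate the lift is $z\mapsto \lambda Az+b$ with $A=D\varphi$. If $b\neq0$, the image of a ray $\theta=\text{const}$, $r\to0$, is a segment converging in $\widetilde{\mathbb C^*}$ to a point of modulus $|b|>0$ and finite angle; by (P1) it does not converge to $p$, although $\varphi$ is continuous and fixes $p$. So $b=0$, and the lift has the form $e^\ell\tilde A$ with $\ell\in\mathbb R$ and $\tilde A\in\widetilde G$ a lift of $D\varphi$.

\begin{lemma}\label{lem:scaling}
If $e^\ell\tilde A$ is a lift of the germ at $p$ of an element of $\mathrm{Aff}$ fixing $p$, and $\tilde A$ is unipotent, then $\ell=0$.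
\end{lemma}

\begin{proof}
For $\theta\in\mathbb R$ continue the ray $t\mapsto(t,\theta)$, $0<t<\varepsilon(\theta)$, to a maximal affine path $\alpha_\theta:(0,t^*)\to\Sigma\setminus S$. Let $\mathcal V_p\subset\widetilde{\mathbb C^*}$ be the set of pairs $(t^*,\theta)$ for which $\alpha_\theta$ is a saddle connection. It is nonempty by triangulability and (P2). Since $t^*\ge\varepsilon(\theta)$, the elements of $\mathcal V_p$ with angle in a compact interval have modulus bounded below. If $e^\ell\tilde A(1,\theta)=(\lambda,\theta')$, then $\varphi(\alpha_\theta(t))=\alpha_{\theta'}(\lambda t)$ for small $t$ and hence throughout; so $\mathcal V_p$ is invariant under $e^\ell\tilde A$, and under its inverse, which is a lift of the germ of $\varphi^{-1}$.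

Let $v\in\mathcal V_p$. The element $\tilde A$ fixes some $\theta_0$ and commutes with $\zeta$, so it preserves each interval $[\theta_0+k\pi,\theta_0+(k+1)\pi]$, and the angles of the vectors $(e^\ell\tilde A)^jv$, $j\in\mathbb Z$, stay in a compact interval. The $j$-th power of a unipotent matrix has norm at most $K(1+|j|)$, so $(e^\ell\tilde A)^jv$ has modulus at most $e^{j\ell}K(1+|j|)|v|$. If $\ell<0$ let $j\to+\infty$, and if $\ell>0$ let $j\to-\infty$. In both cases the modulus tends to $0$, which contradicts the lower bound.
\end{proof}

Let $\widetilde\Gamma_p\subset\widetilde G$ be the group of all $\tilde A$ that occur in such lifts. If $e^\ell\tilde A$ and $e^{\ell'}\tilde A$ both occur, then so does $e^{\ell-\ell'}\cdot1$, and $\ell=\ell'$ by Lemma~\ref{lem:scaling}. So $\ell$ is a homomorphism $\ell_p:\widetilde\Gamma_p\to\mathbb R$. The deck generator of $\widetilde D_p$ is a lift of the identity; it gives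
\[
\zeta^{2m_p}\in\widetilde\Gamma_p,\qquad \ell_p(\zeta^{2m_p})=s_p .
\]

\subsection{The Euler number argument}

Assume now that $\Gamma$ is a lattice. As $S$ is finite, the image of $\widetilde\Gamma_p$ in $\mathrm{SL}_2(\mathbb R)$ has finite index in $\Gamma$. Lattices in $\mathrm{SL}_2(\mathbb R)$ are finitely generated, and by Selberg's lemma a finitely generated group of real matrices has a torsion-free subgroup of finite index. So we may fix a torsion-free subgroup $\Gamma_1\subset\Gamma$ of finite index contained in the images of all $\widetilde\Gamma_p$. It maps isomorphically onto its image $\bar\Gamma_1\subset\mathrm{PSL}_2(\mathbb R)$, since $-I\notin\Gamma_1$. Let $\widehat\Gamma_1\subset\widetilde G$ be the preimage of $\bar\Gamma_1$.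

\begin{lemma}\label{lem:hat}
Let $p\in S$, and let $\widetilde\Gamma_{p,1}$ be the group of elements of $\widetilde\Gamma_p$ lying over $\Gamma_1$. There is a homomorphism $\hat\ell:\widehat\Gamma_1\to\mathbb R$ that agrees with $\ell_p$ on $\widetilde\Gamma_{p,1}$, satisfies $\hat\ell(\zeta)=s_p/2m_p$, and vanishes on unipotent elements.
\end{lemma}

\begin{proof}
Since $\widetilde\Gamma_{p,1}$ maps onto $\Gamma_1$, every element of $\widehat\Gamma_1$ has the form $\tilde B\zeta^j$ with $\tilde B\in\widetilde\Gamma_{p,1}$. Put $\hat\ell(\tilde B\zeta^j)=\ell_p(\tilde B)+js_p/2m_p$. Two such expressions of one element differ by a power $\zeta^k\in\widetilde\Gamma_{p,1}$, and $2m_p\,\ell_p(\zeta^k)=\ell_p(\zeta^{2m_pk})=ks_p$; so $\hat\ell$ is well defined. It is a homomorphism because $\zeta$ is central. If $\tilde P=\tilde B\zeta^k$ is unipotent, then $\tilde P^{2m_p}=\tilde B^{2m_p}(\zeta^{2m_p})^k$ lies in $\widetilde\Gamma_{p,1}$ and is unipotent, so $2m_p\,\hat\ell(\tilde P)=\ell_p(\tilde P^{2m_p})=0$ by Lemma~\ref{lem:scaling}.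
\end{proof}

To obtain $s_p=0$ we need a relation expressing a nonzero power of $\zeta$ through unipotent elements and commutators.

\begin{example}\label{ex:three}
Suppose that $\Gamma_1$ contains $A_1=\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $A_2=\begin{pmatrix}1&0\\-2&1\end{pmatrix}$, and let $\tilde A_1,\tilde A_2$ be their unipotent lifts. The product $A_1A_2=\begin{pmatrix}-3&2\\-2&1\end{pmatrix}$ has trace $-2$, so it is parabolic. Follow the vector $(1,1)$, of angle $\pi/4$. It is sent by $A_2$ to $(1,-1)$; as $\tilde A_2$ fixes $\pm\pi/2$, the new angle is $-\pi/4$. This vector is sent by $A_1$ to $(-1,-1)$; as $\tilde A_1$ fixes $0$ and $-\pi$, the new angle is $-3\pi/4$. So $\zeta\tilde A_1\tilde A_2$ fixes $\pi/4$ and is unipotent, and $0=\hat\ell(\zeta\tilde A_1\tilde A_2)=\hat\ell(\zeta)$.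
\end{example}

In general the relation comes from the unit tangent bundle of the hyperbolic surface $M=\bar\Gamma_1\backslash\mathbb H$ (M\"obius action). We recall the structure of $M$. It has finite area $-2\pi\chi(M)$, so $\chi(M)<0$. It is the union of a compact connected surface $M_0$ with boundary, onto which it retracts, and finitely many disjoint cusp neighborhoods, each the quotient of a horoball by a cyclic parabolic group. Every parabolic element of $\bar\Gamma_1$ is conjugate to a power of a generator of one of these cyclic groups. This is the first place where finite covolume is used: all boundary curves $\partial_jM_0$ are horocycles.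

\begin{proposition}\label{prop:residues}
If $\Gamma$ is a lattice, then $s_p=0$ for all $p\in S$. Moreover $\ell_p$ induces a homomorphism $\Gamma_1\to\mathbb R$ that vanishes on parabolic elements.
\end{proposition}

\begin{proof}
Fix a unit vector $v_0$ at $i\in\mathbb H$ and identify $\mathrm{PSL}_2(\mathbb R)$ with $T^1\mathbb H$ by $B\mapsto Bv_0$. Then $T^1M=\bar\Gamma_1\backslash\mathrm{PSL}_2(\mathbb R)=\widehat\Gamma_1\backslash\widetilde G$, so $\pi_1(T^1M)=\widehat\Gamma_1$, and $\hat\ell$ defines a homomorphism on $H_1(T^1M;\mathbb Z)$: on a loop that lifts to a path from $\tilde B$ to $\tilde A\tilde B$ in $\widetilde G$ it takes the value $\hat\ell(\tilde A)$. The rotations $R_\theta$, $0\le\theta\le\pi$, run once around the stabilizer of $i$ in $\mathrm{PSL}_2(\mathbb R)$, so a fiber of $T^1M$ lifts to a path $\tilde B\tilde R_\theta$ from $\tilde B$ to $\tilde B\zeta=\zeta\tilde B$. Thus $\hat\ell([\mathrm{fiber}])=\pm s_p/2m_p$.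

Let $W$ be a vector field on $M_0$ with isolated interior zeros, equal on $\partial M_0$ to the outward unit normal, which points into the cusp. By the Poincar\'e--Hopf theorem the indices of its zeros add up to $\chi(M_0)=\chi(M)$. Remove small discs $D_\omega$ around the zeros $\omega$. Over the rest, $W/|W|$ is a section of $T^1M$, so the boundary loops of this section add up to zero in homology. Trivializing $T^1M$ over $D_\omega$ shows that the loop over $\partial D_\omega$ is $\operatorname{ind}_\omega(W)$ times the fiber. Hence, with boundary orientations,
\begin{equation}\label{eq:euler}
\sum_j[W|_{\partial_jM_0}]=\chi(M)\,[\mathrm{fiber}]\qquad\text{in }H_1(T^1M;\mathbb Z),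
\end{equation}
where the left side is $0$ if $M$ is compact.

Lift $\partial_jM_0$ to a horocycle based at a point of $\partial\mathbb H=P(\mathbb R^2)=\mathbb R/\pi\mathbb Z$, represented by an angle $\theta_j$. Let $(n_t)$ be the one-parameter unipotent group fixing this point, with $n_1$ the deck transformation of the loop $\partial_jM_0$. If $v$ is a unit normal to the horocycle pointing into the horoball, then $n_tv$, $0\le t\le1$, is a lift of the loop $W|_{\partial_jM_0}$ to $T^1\mathbb H$. Let $\tilde n_t$ be the lift of $n_t$ to $\widetilde G$ with $\tilde n_0=1$, and put $\tilde P_j=\tilde n_1\in\widehat\Gamma_1$. The loop lifts to a path $\tilde n_t\tilde B$ in $\widetilde G$, so $\hat\ell([W|_{\partial_jM_0}])=\hat\ell(\tilde P_j)$. The function $t\mapsto\tilde n_t(\theta_j)$ is continuous with values in $\theta_j+\pi\mathbb Z$, hence constant. So $\tilde P_j$ is unipotent and $\hat\ell(\tilde P_j)=0$ by Lemma~\ref{lem:hat}. Applying $\hat\ell$ to \eqref{eq:euler} gives $\chi(M)\,s_p/2m_p=0$, so $s_p=0$.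

Now $\hat\ell(\zeta)=0$, so $\hat\ell$ descends to $\widehat\Gamma_1/\langle\zeta\rangle=\bar\Gamma_1\cong\Gamma_1$. It vanishes on parabolic elements because each is conjugate to a power of the image of some $\tilde P_j$.
\end{proof}

\subsection{Consequences}\label{sub:consequences}

The kernel of $\pi_1(\Sigma\setminus S)\to\pi_1(\Sigma)$ is normally generated by small loops around the points of $S$. In the developed coordinate centered at $p$ the holonomy of such a loop is $z\mapsto e^{s_p}z$, the identity. Therefore $c\in H^1(\Sigma;\mathbb R)$, and $\mathrm{dev}$ descends to the universal cover $\widehat\Sigma$ of the closed surface $\Sigma$, where it extends continuously over the preimage of $S$, with branching of order $m_p$ over $p$. It remains to show that $c=0$.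

Fix $p_0\in S$ and a lift $\hat p_0\in\widehat\Sigma$, normalize $\mathrm{dev}(\hat p_0)=0$, and let $\ell:\Gamma_1\to\mathbb R$ be the homomorphism induced by $\ell_{p_0}$. For $A\in\Gamma_1$ there is $\varphi\in\mathrm{Aff}$ fixing $p_0$ with $D\varphi=A$. Let $\hat\varphi$ be its lift to $\widehat\Sigma$ fixing $\hat p_0$. We know that $\mathrm{dev}\circ\hat\varphi=\mathcal L\circ\mathrm{dev}$ with $\mathcal L$ real-affine, and $\mathcal L$ can be read off near $\hat p_0$:
\begin{equation}\label{eq:devequiv}
\mathrm{dev}\circ\hat\varphi=e^{\ell(A)}A\circ\mathrm{dev}.
\end{equation}

\section{Parabolic directions decompose into flat cylinders}\label{sec:cylinders}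

This section uses triangulability and one parabolic element, but not the lattice hypothesis. Since $\Sigma$ has no invariant area, one cannot argue by recurrence that leaves close up. We use instead an affine map that fixes the singular horizontal leaves pointwise and shears everything else.

\begin{proposition}\label{prop:cylinders}
Let $\Sigma$ be a triangulable dilation surface and let $P\in\Gamma$ be parabolic with horizontal fixed line. Let $\mathcal G$ be the union of $S$ and all horizontal saddle connections. Then $\mathcal G$ is a finite graph and $\Sigma\setminus\mathcal G$ has finitely many components $C_k$. For each $k$ there are $w_k,h_k>0$ and a continuous map $\Psi_k:\{0\le y\le h_k\}\to\Sigma$ with $\Psi_k(z+w_k)=\Psi_k(z)$ such that: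
\begin{itemize}
\item[(i)] on $\{0<y<h_k\}$ the map $\Psi_k$ is a local isomorphism inducing a bijection from $(\mathbb R/w_k\mathbb Z)\times(0,h_k)$ onto $C_k$; the core curve of $C_k$ has $\rho=1$;
\item[(ii)] the two boundary circles are mapped to cyclic concatenations of horizontal saddle connections;
\item[(iii)] every point $x'\in\mathcal G$ has a neighborhood that $\mathcal G$ cuts into two half-discs if $x'\notin S$, and into $2m_p$ sectors of angle $\pi$ if $x'=p\in S$; near $x'$, each of these pieces is parametrized by some $\Psi_k$ on a half-disc centered at a boundary point $z_0$ of the strip, and $\Psi_k(z)=a(z-z_0)$ with $a>0$ in the developed coordinate centered at $x'$.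
\end{itemize}
\end{proposition}

\begin{proof}
The matrix $P^2$ is unipotent and upper triangular. An affine map with derivative $P^2$ permutes $S$ and the finitely many horizontal rays at points of $S$, so some power $\varphi$ of it preserves each of them. Write $D\varphi=U=\begin{pmatrix}1&t_0\\0&1\end{pmatrix}$, $t_0\neq0$. At $p\in S$, a lift of the germ of $\varphi$ sends the angle $0$ into $2\pi m_p\mathbb Z$; correcting by a deck transformation we get a lift $e^\ell\tilde U$ with $\tilde U$ unipotent, and $\ell=0$ by Lemma~\ref{lem:scaling}. As $\tilde U$ fixes $\pi\mathbb Z$ and $U$ fixes horizontal vectors, $\varphi$ fixes pointwise the beginning of every horizontal ray at $p$. Replacing $\Sigma$ by $(-I)\cdot\Sigma$ keeps $\varphi$ and $U$ and exchanges left with right and up with down; we use this symmetry freely.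

\medskip\noindent\emph{Step 1: every horizontal ray issuing from $p\in S$ is a saddle connection.} Let $\alpha:(0,t^*)\to\Sigma\setminus S$, $t^*\le\infty$, be the maximal affine path extending the ray, pointing to the right.

The map $\varphi$ fixes $\alpha$ pointwise. Indeed, consider the set of $t$ such that $\varphi$ fixes $\alpha(t')$ for all $t'\le t$. It is nonempty and closed. At such a $t$, in a chart centered at $\alpha(t)$, the map $\varphi$ is $\lambda U$ with $\lambda=1$ because the preceding points are fixed; so the following points are fixed as well, and the set is open.

The path $\alpha$ is injective. Let $\alpha(t)=\alpha(t')$ with $t<t'$. Both branches point to the right, so there is $\lambda>0$ with $\alpha(t-s)=\alpha(t'-\lambda s)$ for small $s$, and for $0\le s<\min(t,t'/\lambda)$ by Lemma~\ref{lem:continuation}. If $\lambda t<t'$, letting $s\to t$ gives $\alpha(t'-\lambda t)=p$. If $\lambda t>t'$, letting $s\to t'/\lambda$ gives $\alpha(t-t'/\lambda)=p$. Both are absurd. If $\lambda t=t'$, then $\lambda>1$ and $\alpha(\epsilon)=\alpha(\lambda\epsilon)$ for all small $\epsilon$; but a ray of $\widetilde D_p$ projects injectively, since deck transformations change $\theta$.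

Suppose that $\alpha(t)$ accumulates at $x'\in\Sigma\setminus S$ as $t\to t^*$. Then $\varphi(x')=x'$, so $\varphi=\lambda U$ near $x'$ in a centered chart. Let $\mathcal R$ be an open rectangle around $x'$ whose closure lies in the domain where this formula holds. On a component of $\alpha^{-1}(\mathcal R)$ the path moves to the right at constant speed in the chart. So the component is bounded, and its right end is not $t^*$, since otherwise $\alpha$ would converge to a point of $\overline{\mathcal R}$ and extend. Its left end is not $0$, since $p\notin\overline{\mathcal R}$. Hence each component is mapped onto a full horizontal segment of $\mathcal R$; there are infinitely many components because $\alpha$ returns to $\mathcal R$ at times tending to $t^*$; and the segments are distinct by injectivity. So a segment at some height $y\neq0$ is fixed pointwise by $(x,y)\mapsto(\lambda(x+t_0y),\lambda y)$. This gives $\lambda=1$ and then $t_0y=0$, a contradiction.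

The limit set $\bigcap_t\overline{\alpha([t,t^*))}$ is nonempty and connected, as $\Sigma$ is compact, and it is contained in $S$. So it is a point $p'$ and $\alpha(t)\to p'$. By (P2), $\alpha$ reaches $p'$ along a ray, in finite time. This proves Step~1.

Thus the horizontal saddle connections, oriented to the right, correspond bijectively to the right-pointing rays at points of $S$, and also to the left-pointing ones. Each is embedded apart from its endpoints, and two of them that share an interior point coincide, as one sees by following the leaf to the left until it reaches $S$. So $\mathcal G$ is a finite graph. Near an interior point of an edge it is a horizontal segment, and near $p$ it is the union of the $2m_p$ horizontal rays; this is the first half of (iii).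

\medskip\noindent\emph{Step 2: collars of boundary loops.} Let $\sigma_1$ be a horizontal saddle connection. It arrives at its right endpoint along a ray of angle $\theta_1\in\pi+2\pi\mathbb Z$, and its upper side faces the sector $\theta_1-\pi<\theta<\theta_1$. The ray of angle $\theta_1-\pi$ points to the right; it is a saddle connection $\sigma_2$ by Step~1, and the sector lies along its upper side. The rule $\sigma_1\mapsto\sigma_2$ is a permutation of a finite set. Let $(\sigma_j)_{j\in\mathbb Z}$ be the orbit of $\sigma_1$, of minimal period $d$.

Choose consecutive segments $I_j=[x_j,x_{j+1}]\subset\mathbb R$ such that $|I_{j+1}|/|I_j|$ is the ratio of the lengths of $\sigma_{j+1}$ and $\sigma_j$ in the developed coordinate of the sector between them. Let $J=\bigcup I_j$ and let $\Psi:J\to\mathcal G$ map $I_j$ affinely onto $\sigma_j$. The ratios are $d$-periodic, so there is a map $\gamma(z)=\lambda z+b$ with $\lambda>0$, $b\in\mathbb R$, $\gamma(I_j)=I_{j+d}$ and $\Psi\circ\gamma=\Psi$. For each $x\in J$ there is an open upper half-disc $D_x$ centered at $x$, whose diameter lies in $J$ and contains no $x_j\neq x$, and a local isomorphism $\Psi_x$ on $D_x$ that extends $\Psi$ continuously: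 the inverse of a chart at $\Psi(x)$, or of the developed coordinate of the sector if $x=x_j$. Choose them equivariantly under $\gamma$. If $D_x\cap D_{x'}\neq\emptyset$, the diameters share an interval. In a chart at the image of a point of this interval other than the $x_j$, the maps $\Psi_x$ and $\Psi_{x'}$ have the form $az+b$ and agree on an interval, so they agree near the point, and on the convex set $D_x\cap D_{x'}$ by Lemma~\ref{lem:continuation}. We obtain a local isomorphism $\Psi$ on $\bigcup D_x$, continuous up to $J$, with $\Psi\circ\gamma=\Psi$.

Near a point $x\in J$ other than the $x_j$ we have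
\begin{equation}\label{eq:shear}
\varphi\circ\Psi=\Psi\circ U,
\end{equation}
because in the coordinate given by $\Psi$ the map $\varphi$ is affine, has linear part a multiple of $U$, and fixes a real interval pointwise.

\medskip\noindent\emph{Step 3: $\lambda=1$.} Suppose not, and take the fixed point of $\gamma$ as origin. Since $\gamma$ moves points of $J$ to the right and $J$ is the union of the images of $[x_0,x_d]$, either $\lambda>1$ and $J=(0,\infty)$, or $\lambda<1$ and $J=(-\infty,0)$. Consider the first case. By compactness of $[x_0,x_d]$ and invariance under $\gamma$, the map $\Psi$ is defined on a sector $\{0<\arg z<\epsilon\}$. Let $\theta^*$ be the supremum of the $\epsilon\le\pi$ such that $\Psi$ extends to this sector as a local isomorphism. Extensions are unique, so $\Psi$ is defined on $O=\{0<\arg z<\theta^*\}$. Suppose $\theta^*<\pi$. One of $U^{\pm1}$ moves all directions in $(0,\pi)$ counterclockwise; with this sign, $U^{\pm1}O$ is a strictly larger sector, and $\varphi^{\pm1}\circ\Psi\circ U^{\mp1}$ is a local isomorphism on it, since its linear part is a positive scalar. It agrees with $\Psi$ on an open set by \eqref{eq:shear}, hence on $O$. This contradicts the choice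 of $\theta^*$. So $\theta^*=\pi$, which contradicts Lemma~\ref{lem:halfplane}. In the second case use the sectors $\{\pi-\epsilon<\arg z<\pi\}$ and the opposite sign.

\medskip\noindent\emph{Step 4: the maximal strip is embedded.} Now $\gamma(z)=z+w$ with $w>0$, $J=\mathbb R$, and $\Psi$ is defined on a strip $\{0<y<\epsilon\}$.

For small $\epsilon$ it is injective modulo $w$. Otherwise there are $z_j\not\equiv z_j'$ with $\Psi(z_j)=\Psi(z_j')$ and heights tending to $0$; after translating by multiples of $w$ and passing to a subsequence they converge to real points $x,x'$ with $\Psi(x)=\Psi(x')$. If this point is interior to a saddle connection, then $x\equiv x'$ because $\sigma_1,\dots,\sigma_d$ are embedded with disjoint interiors. If it lies in $S$, then $D_x$ and $D_{x'}$ are mapped into two of the disjoint sectors at that point; these contain the common points $\Psi(z_j)$, so they coincide, and $x\equiv x'$ because a sector determines the saddle connection that precedes it. We may thus take $x=x'$, and injectivity of $\Psi$ on a small half-disc at $x$ gives $z_j=z_j'$, a contradiction.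

Let $h$ be the supremum of the $\epsilon$ such that $\Psi$ extends to $\{0<y<\epsilon\}$. Then $h<\infty$ by Lemma~\ref{lem:halfplane}. Put $B=\{0<y<h\}$; by Lemma~\ref{lem:continuation}, $\Psi(z+w)=\Psi(z)$ on $B$. We claim that $\Psi$ is injective modulo $w$ on $B$. Whenever $\Psi(z)=\Psi(z')$, there is $\lambda>0$ such that
\begin{equation}\label{eq:overlap}
\Psi(z'+\beta)=\Psi(z+\lambda\beta)
\end{equation}
for small complex $\beta$, and then for all real $\beta$ by Lemma~\ref{lem:continuation}.

First let $z'=z+t$ with $0<t<w$. The function $\beta\mapsto\Psi(z+\beta)$ on $\mathbb R$ is invariant under $\beta\mapsto\lambda(\beta-t)$ and under $\beta\mapsto\beta+w$, hence under the conjugates $\beta\mapsto\beta+\lambda^jw$, $j\in\mathbb Z$. If $\lambda\neq1$ it has arbitrarily small periods, which contradicts local injectivity. So $\lambda=1$, and $\Psi(\cdot+t)=\Psi$ on $B$ by Lemma~\ref{lem:continuation}; this contradicts injectivity on the thin strip. Thus $\Psi$ is injective modulo $w$ on each horizontal line of $B$, and its group of periods there is exactly $w\mathbb Z$.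

Now let $\operatorname{Im}z<\operatorname{Im}z'$. In \eqref{eq:overlap} with $\beta$ real, the left side has period group $w\mathbb Z$ and the right side $(w/\lambda)\mathbb Z$, so $\lambda=1$. Then \eqref{eq:overlap} holds on the strip of all complex $\beta$ with $z+\beta,z'+\beta\in B$. Let $z+\beta\to x_0$. The right side tends to $\Psi(x_0)\in S$, while $z'+\beta$ tends to a point of height $\operatorname{Im}(z'-z)\in(0,h)$, whose image is not in $S$. This is a contradiction.

\medskip\noindent\emph{Step 5: the top of the strip.} The difficulty is that $\Psi(z)$ might have no limit as $y\to h$. We cut the strip along a triangulation. Let $\Psi(z)$ lie on an open edge $e$. By Lemma~\ref{lem:follow}, $e$ is not horizontal, because $B$ contains the horizontal line through $z$; and the intersection of $B$ with the line through $z$ parallel to $e$ is mapped affinely into the open edge. Call this intersection a \emph{crossing segment}. Two crossing segments that meet at a point are parallel to the unique edge through its image, so they coincide.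

There are finitely many crossing segments modulo $w$. Parametrize the closed edge affinely by $e:[0,1]\to\Sigma$, upward. The set $e^{-1}(\mathcal G)$ is closed, and discrete by the local description of $\mathcal G$ in Step~1, since $e$ is not horizontal; so it is finite. A crossing segment over $e$ corresponds to an open subinterval of $(0,1)$ whose lower end lies in $e^{-1}(\mathcal G)$, because $\Psi(\mathbb R)\subset\mathcal G$. By Step~4, segments distinct modulo $w$ give disjoint intervals, which have distinct lower ends. There is at least one crossing segment: otherwise $\Psi(B)$ lies in one open triangle, where $\Psi$ is a single map $az+b$ and cannot be periodic.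

The crossing segments cut $B$ into bounded trapezoids, possibly degenerating to triangles. Each open piece avoids the preimage of the edges, so it is mapped into one open triangle by a map $az+b$, which extends to an injective map of the closed piece into the closed Euclidean triangle. The extensions from two adjacent pieces agree on the closure of their common crossing segment by continuity. So $\Psi$ extends continuously to $0\le y\le h$.

Let $z_0$ be a point of height $h$ with $\Psi(z_0)\notin S$. In a chart at $\Psi(z_0)$ the map $\Psi$ is $az+b$ on a small half-disc below $z_0$, so it extends as a local isomorphism to a small disc centered at $z_0$. Two such discs have a convex intersection, symmetric about the line $y=h$, which meets $B$ if it is nonempty; so the extensions agree. If no point of height $h$ were mapped into $S$, compactness modulo $w$ would extend $\Psi$ beyond $h$, against the definition of $h$. So some points of height $h$ are mapped into $S$. They are finite in number modulo $w$, at most three for each piece. Between consecutive ones $\Psi$ is a horizontal affine path, that is, a horizontal saddle connection. This proves (ii) for this strip.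

\medskip\noindent\emph{Step 6: the components of $\Sigma\setminus\mathcal G$.} The set $\Psi(B)$ is open and connected. It is disjoint from $\mathcal G$ by Lemma~\ref{lem:follow}, applied to horizontal lines of $B$. Its closure is the image of the closed strip, which is compact modulo $w$, so its frontier lies in $\mathcal G$. Hence $\Psi(B)$ is a component of $\Sigma\setminus\mathcal G$. The holonomy of its core curve is the translation by $w$, so $\rho=1$ on it.

Conversely let $O$ be a component of $\Sigma\setminus\mathcal G$. If its frontier were contained in $S$, then $O$ would be open and closed in the connected set $\Sigma\setminus S$, which is impossible since $\mathcal G\neq S$ by Step~1. So the frontier contains an interior point of a saddle connection $\sigma$, and $O$ contains one of the two half-discs at this point. If it is the upper one, $O$ is the strip built on $\sigma$. If it is the lower one, build the strip for $(-I)\cdot\Sigma$ and turn it by $\pi$. There are finitely many sides of saddle connections, so (i) and (ii) are proved.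

\medskip\noindent\emph{Step 7: proof of (iii).} Let $z_0$ be a boundary point of the $k$-th strip and $x'=\Psi_k(z_0)$. On a small open half-disc at $z_0$, the map $\Psi_k$ reads $az+b$ in a chart centered at $x'$, or, if $x'=p\in S$, in the developed coordinate after lifting to $\widetilde D_p$. In the first case $az_0+b=0$ by continuity. In the second case the image is convex, so the angle is bounded by (P2), and $az_0+b=0$ by (P1). So the half-disc parametrizes one of the pieces at $x'$. Conversely, a piece at $x'$ is connected, so it lies in some $C_k$. Take points of the piece tending to $x'$. Their preimages in the closed cylinder accumulate at a point $z_0$ with $\Psi_k(z_0)=x'\in\mathcal G$, which is a boundary point. The piece parametrized near $z_0$ contains some of the chosen points, so it is the given one.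
\end{proof}

\begin{remark}
Triangulability cannot be dropped. On the Hopf torus of Section~\ref{sec:hopf} every matrix $U$ as above lies in the Veech group, $\mathcal G$ is the loop $[1,\lambda]$, and Step~3 fails: the collar extends to the upper half-plane, and the boundary loop has holonomy $\lambda\neq1$.
\end{remark}

\section{The energy of the holonomy class is constant}\label{sec:energy}

From now on $\Gamma$ is a lattice, and $\Gamma_1$, $\hat p_0$, $\ell$ are as in Section~\ref{sec:residues}.

\subsection{The holomorphic family}

We extend the complex structure $z_\tau$ over $S$. Since $s_p=0$, the punctured neighborhood $D_p^*$ is the quotient of $\widetilde D_p$ by $\theta\mapsto\theta+2\pi m_p$, and the developed coordinate $z=x+iy$ centered at $p$ is single-valued. The real-linear map $z\mapsto z_\tau$ fixes the real axis pointwise and preserves the upper and lower half-planes. Let $(r,\theta)\mapsto(r_\tau,\theta_\tau)$ be its lift fixing the angles in $\pi\mathbb Z$, and put $\xi_\tau=r_\tau^{1/m_p}e^{i\theta_\tau/m_p}$ and $\xi_\tau(p)=0$. Then $\xi_\tau^{m_p}=z_\tau$; the map $\xi_\tau$ is a homeomorphism from $D_p^*\cup\{p\}$ onto a neighborhood of $0$, continuous in $\tau$;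 and it maps the sector $k\pi\le\theta\le(k+1)\pi$ into the sector $k\pi/m_p\le\arg\xi\le(k+1)\pi/m_p$. Let $X_\tau$ be the closed Riemann surface with underlying space $\Sigma$ and coordinates $z_\tau$, $\xi_\tau$.

Put $\mathcal X=\Sigma\times\mathbb H$, with charts $(z_\tau,\tau)$ and $(\xi_\tau,\tau)$; these are homeomorphisms onto open subsets of $\mathbb C\times\mathbb H$. The transition maps $z_\tau\mapsto az_\tau+b_1+\tau b_2$ and $z_\tau=a\xi_\tau^{m_p}+b_1+\tau b_2$ (for $\xi_\tau\neq0$) are locally biholomorphic. So $\mathcal X$ is a complex manifold and $\mathcal X\to\mathbb H$ is a proper holomorphic submersion with fibers $X_\tau$. The product structure is not holomorphic, but half of it is: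
\begin{itemize}
\item[(H)] for each fixed point of $\Sigma$, the constant section of $\mathcal X\to\mathbb H$ through this point is holomorphic.
\end{itemize}
Indeed $x+\tau y$ is holomorphic in $\tau$, so is a continuous root of it when $(x,y)\neq(0,0)$, and $\xi_\tau(p)=0$.

By \eqref{eq:action} and the removable singularity theorem at $S$, a map $\varphi\in\mathrm{Aff}$ with $D\varphi=A$ is a biholomorphism $X_{\tau\cdot A}\to X_\tau$, and $X_\tau(R\cdot\Sigma)=X_{\tau\cdot R}(\Sigma)$.

\subsection{A Liouville property}

Let $\mathcal C=\mathbb H/\Gamma_1$ for the action \eqref{eq:action}. It is the mirror image of $M$, so it is a hyperbolic surface of finite area, and adding one point for each cusp gives a closed Riemann surface $\overline{\mathcal C}$. Let $P\in\Gamma_1$ generate the stabilizer of a cusp and let $R$ be a rotation taking its fixed line to the horizontal. The map $\tau\mapsto\tau\cdot R$ identifies $\mathbb H/R\Gamma_1R^{-1}$ with $\mathcal C$, so after replacing $\Sigma$ by $R\cdot\Sigma$ we may assume $P=\pm\begin{pmatrix}1&t_1\\0&1\end{pmatrix}$, acting by $\tau\mapsto\tau+t_1$. We then say that the cusp is \emph{horizontal}. A neighborhood of it is the image of some $\{\operatorname{Im}\tau\ge L_0\}$,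 and $q=e^{2\pi i\tau/|t_1|}$ is a coordinate of $\overline{\mathcal C}$ at the cusp, with $\log(1/|q|)=2\pi\operatorname{Im}\tau/|t_1|$.

Recall that a continuous real function on a Riemann surface is \emph{subharmonic} if, in holomorphic coordinates, its value at the center of each small disc is at most its mean over the boundary circle. For a $C^2$ function $u$ this means $\partial_\tau\partial_{\bar\tau}u\ge0$. A continuous function that is a supremum of harmonic functions is subharmonic, and a subharmonic function on a connected surface that attains its maximum is constant.

\begin{lemma}\label{lem:liouville}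
Let $u$ be a continuous subharmonic function on $\mathcal C$ such that $\limsup_{q\to0}u/\log(1/|q|)\le0$ at each cusp. Then $u$ is constant.
\end{lemma}

\begin{proof}
Fix a cusp neighborhood $0<|q|\le r_0$ with $r_0<1$, and $\epsilon>0$. The subharmonic function $u+\epsilon\log|q|$ is at most $\frac\epsilon2\log|q|$ near $q=0$, so it tends to $-\infty$ there. The maximum principle on annuli $r_1\le|q|\le r_0$ with $r_1$ small gives $u+\epsilon\log|q|\le\max_{|q|=r_0}u+\epsilon\log r_0$. Letting $\epsilon\to0$ we get $u\le\max_{|q|=r_0}u$ on the cusp neighborhood. So the supremum of $u$ on $\mathcal C$ is attained on the compact complement of the open cusp neighborhoods, and $u$ is constant.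
\end{proof}

This is the second use of finite covolume. It fails for small groups: on the quotient of $\mathbb H$ by $\tau\mapsto\tau+1$, the function $|e^{2\pi i\tau}|^2$ is bounded, subharmonic and not constant. The growth condition is also sharp: on $\mathbb C\setminus\{0,1\}$ the harmonic function $\log|w|$ equals $\log(1/|q|)$ at the cusp $\infty$ and is bounded above at the other two.

\subsection{The energy is subharmonic}

A \emph{holomorphic family of $1$-forms} over an open subset of $\mathbb H$ is a family of holomorphic $1$-forms on the $X_\tau$ that reads $G(t,\tau)\,dt$ in the charts $(t,\tau)$ of $\mathcal X$, with $G$ holomorphic in both variables; equivalently, it is a holomorphic section of the relative cotangent bundle $\Omega_{\mathcal X/\mathbb H}$. Since $\dim H^0(X_\tau,\Omega_{X_\tau})=g$ does not depend on $\tau$, Grauert's theorem says that the direct image of $\Omega_{\mathcal X/\mathbb H}$ is locally free of rank $g$ with fibers $H^0(X_\tau,\Omega_{X_\tau})$: near each $\tau_1$ there are $g$ holomorphic families that form a basis for every $\tau$ close to $\tau_1$. The period of a holomorphic family along a fixed piecewise smooth loop in $\Sigma\setminus S$ is holomorphic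 in $\tau$, because in charts the integrand $G(x+\tau y,\tau)(dx+\tau\,dy)$ is.

Fix a symplectic basis $a_j,b_j$ of $H_1(\Sigma;\mathbb Z)$, represented by loops in $\Sigma\setminus S$. Recall Riemann's bilinear relations: on each $X_\tau$ there is a unique basis $\omega_1,\dots,\omega_g$ of holomorphic forms with $\int_{a_k}\omega_j=\delta_{jk}$; the period matrix $Z_{jk}=\int_{b_k}\omega_j$ is symmetric; and, writing $Z=Q+iY$ with $Q,Y$ real, $Y$ is positive definite and $\frac i2\int\omega_j\wedge\bar\omega_k=Y_{jk}$. The $\omega_j$ are obtained from a local holomorphic basis by inverting its holomorphic matrix of $a$-periods. So each $\omega_j(\tau)$ is a holomorphic family over $\mathbb H$, and $Z(\tau)$ is holomorphic.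

Let $c_a=(c(a_j))$ and $c_b=(c(b_j))$ in $\mathbb R^g$. The form $\sum_j\kappa_j\omega_j$ has $a$-periods $\kappa$ and $b$-periods $Z\kappa$. Its real part represents $c$ if and only if $\kappa=c_a+i\nu$ with $\nu$ real and $Qc_a-Y\nu=c_b$. So there is a unique holomorphic form on $X_\tau$ whose real part represents $c$:
\[
\eta_\tau=\sum_j\kappa_j\,\omega_j(\tau),\qquad\kappa=c_a+i\nu,\qquad\nu=Y^{-1}(Qc_a-c_b).
\]
The \emph{energy} of $c$ is $E(\tau)=\frac i2\int_\Sigma\eta_\tau\wedge\bar\eta_\tau$. For a smooth real $1$-form $\beta$ on $X_\tau$ let $\|\beta\|^2_{X_\tau}=\int\beta\wedge*\beta$, a conformal invariant.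

\begin{lemma}\label{lem:energy}
\begin{itemize}
\item[(a)] $E(\tau)$ is the minimum of $\|\beta\|^2_{X_\tau}$ over smooth real closed $1$-forms $\beta$ in the class $c$.
\item[(b)] If $\varphi\in\mathrm{Aff}$ and $D\varphi=A$, then $\varphi^*\eta_\tau=\eta_{\tau\cdot A}$ and $E(\tau\cdot A)=E(\tau)$.
\item[(c)] For $\mu\in\mathbb C^g$ let $E_\mu=2\operatorname{Re}\mu^*v-\mu^*Y\mu$, where $v=Zc_a-c_b$. Each $E_\mu$ is harmonic on $\mathbb H$, and $E(\tau)=\max_\mu E_\mu(\tau)$, with unique maximizer $\mu=\nu+ic_a$. In particular $E$ is continuous and subharmonic.
\end{itemize}
\end{lemma}

\begin{proof}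
(a) We have $*\operatorname{Re}\eta_\tau=\operatorname{Im}\eta_\tau$ and $\operatorname{Re}\eta_\tau\wedge\operatorname{Im}\eta_\tau=\frac i2\eta_\tau\wedge\bar\eta_\tau$, so $\|\operatorname{Re}\eta_\tau\|^2=E(\tau)$. Any other representative is $\operatorname{Re}\eta_\tau+du$, and the cross term $\int du\wedge\operatorname{Im}\eta_\tau$ vanishes by Stokes' theorem.

(b) The form $\varphi^*\eta_\tau$ is holomorphic on $X_{\tau\cdot A}$ and its real part represents $\varphi^*c=c$ by \eqref{eq:invariance}.

(c) We have $v=(Qc_a-c_b)+iYc_a=Y(\nu+ic_a)$. As $Y$ is real symmetric,
\[
E=\kappa^*Y\kappa=c_a^{T}Yc_a+\nu^{T}Y\nu=v^*Y^{-1}v,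
\]
which is continuous in $\tau$, and $E_\mu=v^*Y^{-1}v-(\mu-Y^{-1}v)^*Y(\mu-Y^{-1}v)$. Finally $v$ and $Z$ are holomorphic, and $\mu^*Y\mu=\operatorname{Im}(\mu^*Z\mu)$ because $\mu^*Q\mu$ and $\mu^*Y\mu$ are real.
\end{proof}

So $E$ is a subharmonic function on $\mathcal C$, and we have to bound it at the cusps. The following computation shows what governs the growth.

\begin{example}
On the square torus let $a$ be the horizontal loop and $b$ the vertical one. Then $\omega=dz_\tau$ and $Z=\tau$, and the energy of an arbitrary class $c$ is $|\tau c_a-c_b|^2/\operatorname{Im}\tau$. If $c_a\neq0$ it is at least $c_a^2\operatorname{Im}\tau$. If $c_a=0$ it equals $c_b^2/\operatorname{Im}\tau$ and is bounded at the horizontal cusp. The loop $a$ is the core of the horizontal cylinder.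
\end{example}

\subsection{The surfaces $X_\tau$ near a cusp}\label{sub:cusp}

Take a horizontal cusp and the cylinders $C_k$ of Proposition~\ref{prop:cylinders}, with the coordinates $(x,y)$ given by $\Psi_k$. Let $L=\operatorname{Im}\tau\ge1$. The function $z_\tau=x+\tau y$ is a conformal isomorphism from $C_k\subset X_\tau$ onto the flat cylinder $\{0<\operatorname{Im}w<Lh_k\}/w_k\mathbb Z$, and a homeomorphism of the closed cylinders. So $X_\tau$ is obtained from $X_i$ by lengthening and twisting the cylinders, and a neighborhood of $\mathcal G$ should not change. To make this precise, let $\delta=\frac16\min_kh_k$. Let $N$ be the union of $\mathcal G$ and the collars of height at most $\delta$ at both ends of all $C_k$, and let $N^+$ be the same with height less than $2\delta$. Then $N$ is compact, and $N^+$ is open by Proposition~\ref{prop:cylinders}(iii). Define $\iota_\tau:N^+\to\Sigma$ as the identity on $\mathcal G$, and on the collars of $C_k$, with values in $C_k$, by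
\begin{equation}\label{eq:iota}
z_\tau\circ\iota_\tau=z_i\ \text{ (bottom collar)},\qquad z_\tau\circ\iota_\tau=z_i+(\tau-i)h_k\ \text{ (top collar)};
\end{equation}
see Figure~\ref{fig:collars}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!30] (0,0) rectangle (2,0.35);
\fill[gray!30] (0,1.25) rectangle (2,1.6);
\draw (0,0) -- (2,0) (0,1.6) -- (2,1.6);
\draw[dashed] (0,0) -- (0,1.6) (2,0) -- (2,1.6);
\node[below] at (0,0) {$0$};
\node[below] at (2,0) {$w_k$};
\node[above] at (0,1.6) {$ih_k$};
\draw[->] (2.6,0.8) -- node[above] {$\iota_\tau$} (3.8,0.8);
\fill[gray!30] (4.4,0) rectangle (6.4,0.35);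
\fill[gray!30] (5.6,2.85) rectangle (7.6,3.2);
\draw (4.4,0) -- (6.4,0) (5.6,3.2) -- (7.6,3.2);
\draw[dashed] (4.4,0) -- (5.6,3.2) (6.4,0) -- (7.6,3.2);
\node[below] at (4.4,0) {$0$};
\node[below] at (6.4,0) {$w_k$};
\node[above] at (5.6,3.2) {$\tau h_k$};
\end{tikzpicture}
\caption{One period of a horizontal cylinder of width $w_k$ and height $h_k$, drawn in the coordinate $x+iy$ (left) and in the coordinate $x+\tau y$ (right); dashed sides are identified. In these coordinates the map $\iota_\tau$ is the identity on the bottom collar and the translation by $(\tau-i)h_k$ on the top collar (shaded). It is conformal and fixes both boundary circles of the cylinder pointwise.}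
\label{fig:collars}
\end{figure}

\begin{lemma}\label{lem:iota}
For $\operatorname{Im}\tau\ge1$ the map $\iota_\tau$ is a holomorphic embedding of $N^+\subset X_i$ into $X_\tau$, and $\iota_\tau|_N$ extends to a homeomorphism $\Phi_\tau$ of $\Sigma$ homotopic to the identity.
\end{lemma}

\begin{proof}
The images of the two collars of $C_k$ lie in $\operatorname{Im}z_\tau<2\delta$ and $\operatorname{Im}z_\tau>Lh_k-2\delta$. They are disjoint because $4\delta<h_k\le Lh_k$, so $\iota_\tau$ is injective. It is holomorphic on the open collars by \eqref{eq:iota}. Near a boundary point of the strip, recenter the coordinates at that point. At $(x_*,0)$ both $z_\tau$ and $z_i$ decrease by $x_*$. At $(x_*,h_k)$ they decrease by $x_*+\tau h_k$ and $x_*+ih_k$, which absorbs the constant in \eqref{eq:iota}. In both cases \eqref{eq:iota} becomes $z_\tau\circ\iota_\tau=z_i$. This relation is unchanged when $(x,y)$ is multiplied by $a>0$, so by Proposition~\ref{prop:cylinders}(iii) it holds in the developed coordinate centered at any $x'\in\mathcal G$, on each piece at $x'$; each piece is mapped into itself near $x'$; and the relation holds on $\mathcal G$, where $y=0$. If $x'\notin S$ this shows that $\iota_\tau$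 is holomorphic at $x'$. If $x'=p\in S$, then $\xi_\tau\circ\iota_\tau$ and $\xi_i$ have the same $m_p$-th power and lie in the same closed sector of angle $\pi/m_p$, so they are equal.

On the closed cylinder define $\Phi_\tau$ by $z_\tau\circ\Phi_\tau=x+a_k(y)$, where $a_k:[0,h_k]\to\mathbb C$ equals $iy$ on $[0,\delta]$, equals $iy+(\tau-i)h_k$ on $[h_k-\delta,h_k]$, and is affine in between. Then $\operatorname{Im}a_k$ is an increasing bijection onto $[0,Lh_k]$, so $\Phi_\tau$ is a homeomorphism of the closed cylinder that agrees with $\iota_\tau$ on the collars of height $\delta$. The identity has the same form with $\tau y$ in place of $a_k(y)$, and the two functions agree at $y=0$ and $y=h_k$. The functions $(1-t)a_k(y)+t\tau y$, $0\le t\le1$, have imaginary part in $[0,Lh_k]$ and define a homotopy that fixes both boundary circles pointwise. These maps and homotopies descend to $\Sigma$.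
\end{proof}

\subsection{Constancy}

\begin{proposition}\label{prop:constant}
The energy $E$ is a constant $E_0$, the vector $\kappa$ does not depend on $\tau$, and $\eta_\tau$ is a holomorphic family of $1$-forms over $\mathbb H$.
\end{proposition}

\begin{proof}
Take a horizontal cusp, and a smooth closed form $\beta_0$ on $X_i$ representing $c$. Since $c$ vanishes on the core of $C_k$, we have $\beta_0=du_k$ on $C_k$. Let $\chi_k$ be a smooth function of $y$ on $C_k$, equal to $1$ outside the collars of height $\delta/2$ and to $0$ on the collars of height $\delta/4$. Then $\beta_1=\beta_0-\sum_kd(\chi_ku_k)$ is smooth and closed, represents $c$, and vanishes outside the compact set $N'\subset\operatorname{int}N$ formed by $\mathcal G$ and the collars of height at most $\delta/2$. Let $\beta=(\iota_\tau^{-1})^*\beta_1$ on $\iota_\tau(N^+)$, extended by $0$. It is a smooth closed form on $X_\tau$, and $\|\beta\|^2_{X_\tau}=\|\beta_1\|^2_{X_i}$ because $\iota_\tau$ is conformal. If $u$ is a local primitive of $\beta$, then $u\circ\Phi_\tau$ is a local primitive of $\beta_1$: on $\operatorname{int}N$ by definition of $\beta$, and outside $N'$ because both forms vanish on the corresponding sets.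 So $c=[\beta_1]=\Phi_\tau^*[\beta]=[\beta]$, since $\Phi_\tau$ is homotopic to the identity. Lemma~\ref{lem:energy}(a) gives $E(\tau)\le\|\beta_1\|^2_{X_i}$ for $\operatorname{Im}\tau\ge1$. The energy of $R\cdot\Sigma$ at $\tau$ is that of $\Sigma$ at $\tau\cdot R$, so $E$ is bounded near every cusp of $\mathcal C$, and it is constant by Lemma~\ref{lem:liouville}.

Let $\mu_1$ be the maximizer in Lemma~\ref{lem:energy}(c) at a point $\tau_1$. The harmonic function $E_{\mu_1}$ is at most $E_0$, with equality at $\tau_1$, so it is identically $E_0$. Thus $\mu_1$ is the maximizer at every $\tau$, and by uniqueness $\nu+ic_a=\mu_1$ is constant. Hence $\kappa=c_a+i\nu$ is constant, and $\eta_\tau=\sum\kappa_j\omega_j(\tau)$ is a holomorphic family.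
\end{proof}

\section{The twisted area and the end of the proof}\label{sec:area}

The area form $dA=\mathrm{dev}^*(dx\,dy)$ on $\widehat\Sigma$ satisfies $\gamma^*dA=\rho(\gamma)^2dA$ for deck transformations $\gamma$. To integrate it over $\Sigma$ we need a weight that is multiplied by $\rho(\gamma)^{-2}$, and a primitive of $\operatorname{Re}\eta_\tau$ provides one. The additive constant of the primitive must be fixed in a way that is holomorphic in $\tau$ and respected by affine maps; this is the role of the point $\hat p_0$.

\subsection{The primitive}

Denote again by $\eta_\tau$ the pullback to $\widehat\Sigma$, and define on $\widehat\Sigma\times\mathbb H$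
\[
F(\hat z,\tau)=\int_{\hat p_0}^{\hat z}\eta_\tau,\qquad H=\operatorname{Re}F .
\]
Then $H(\hat p_0,\tau)=0$ and $H(\gamma\hat z,\tau)=H(\hat z,\tau)+\log\rho(\gamma)$, since $\operatorname{Re}\eta_\tau$ represents $c$.

\begin{lemma}\label{lem:F}
The function $F$ is holomorphic for the complex structure on $\widehat\Sigma\times\mathbb H$ lifted from $\mathcal X$. In particular it is continuous, and $\tau\mapsto F(\hat z,\tau)$ is holomorphic for each fixed $\hat z$.
\end{lemma}

\begin{proof}
Fix $\tau_1$, and let $\mathcal O$ be the set of $\hat z$ such that $F(\hat z,\cdot)$ is holomorphic in some neighborhood of $\tau_1$. It contains $\hat p_0$. Let $\hat z_1\in\widehat\Sigma$ be arbitrary. Choose a chart $(t,\tau)$ around $(\hat z_1,\tau_1)$ and a product of discs in it, centered at the image $(t_1,\tau_1)$ of this point. There $\eta_\tau=G(t,\tau)\,dt$ with $G$ holomorphic, by Proposition~\ref{prop:constant}. The function $F_1(t,\tau)=\int_{t_1}^tG(t',\tau)\,dt'$ is holomorphic in both variables, and $F-F_1$ is constant on each fiber: $F=F_1+F_2(\tau)$. The product of discs contains a set $O_1\times D_1$, with $O_1$ a neighborhood of $\hat z_1$ in $\widehat\Sigma$ and $D_1$ a neighborhood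 of $\tau_1$. For $\hat z\in O_1$ the restriction of $F_1$ to the constant section through $\hat z$ is holomorphic on $D_1$ by (H). So $\hat z\in O_1$ belongs to $\mathcal O$ if and only if $F_2$ is holomorphic near $\tau_1$, a condition that does not depend on $\hat z$. Thus $\mathcal O$ is open and closed, so $\mathcal O=\widehat\Sigma$. Then $F_2$ is holomorphic near $\tau_1$, and $F=F_1+F_2$ is holomorphic near $(\hat z_1,\tau_1)$.
\end{proof}

\subsection{The twisted area is logarithmically subharmonic}

The density $e^{-2H}dA$ is invariant under deck transformations, so it descends to $\Sigma$. Let $\widehat D\subset\widehat\Sigma$ be the union of one lift of each open triangle of a triangulation. It is open and relatively compact, it has finite $dA$-measure, and it is a fundamental domain up to a null set. The \emph{twisted area} is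
\[
V(\tau)=\int_\Sigma e^{-2H(\cdot,\tau)}dA=\|f(\tau)\|^2,\qquad f(\tau)=e^{-F(\cdot,\tau)}\in L^2(\widehat D,dA).
\]
By Lemma~\ref{lem:F}, $e^{-F}$ is bounded on $\widehat D\times D_1$ for each relatively compact disc $D_1\subset\mathbb H$, and holomorphic in $\tau$. Cauchy's estimates show that its Taylor series in $\tau$ converges uniformly on $\widehat D$, so $f:\mathbb H\to L^2(\widehat D,dA)$ is holomorphic. It is nowhere zero. From $\partial_\tau\|f\|^2=\langle f',f\rangle$ and $\partial_\tau\partial_{\bar\tau}\|f\|^2=\|f'\|^2$ we get
\[
\partial_\tau\partial_{\bar\tau}\log V=\frac{\|f\|^2\|f'\|^2-|\langle f',f\rangle|^2}{\|f\|^4}\ge0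
\]
by the Cauchy--Schwarz inequality. So $\log V$ is subharmonic. Since $f'=-(\partial_\tau F)f$, the right side is the variance of $\partial_\tau F$ for the probability measure $V^{-1}e^{-2H}dA$ on $\widehat D$.

\begin{lemma}\label{lem:equivariance}
There is a harmonic function $\Lambda$ on $\mathbb H$, bounded on each horoball covering a small cusp neighborhood of $\mathcal C$, such that $\log V-\Lambda$ is $\Gamma_1$-invariant.
\end{lemma}

\begin{proof}
Let $A\in\Gamma_1$ and let $\varphi,\hat\varphi$ be as in \eqref{eq:devequiv}. Since $\varphi^*\eta_\tau=\eta_{\tau\cdot A}$ and $\hat\varphi(\hat p_0)=\hat p_0$, we have $F(\hat\varphi\hat z,\tau)=F(\hat z,\tau\cdot A)$. By \eqref{eq:devequiv} and $\det A=1$ we have $\hat\varphi^*dA=e^{2\ell(A)}dA$. Computing $V(\tau)$ on the fundamental domain $\hat\varphi(\widehat D)$ gives $V(\tau)=e^{2\ell(A)}V(\tau\cdot A)$, that is,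
\begin{equation}\label{eq:Vequiv}
\log V(\tau\cdot A)=\log V(\tau)-2\ell(A).
\end{equation}
The group $\pi_1(\overline{\mathcal C})$ is the quotient of $\pi_1(\mathcal C)=\Gamma_1$ by the normal subgroup generated by the loops around the cusps, which are parabolic. By Proposition~\ref{prop:residues}, $-2\ell$ therefore defines a class in $H^1(\overline{\mathcal C};\mathbb R)$. As for $c$ in Section~\ref{sec:energy}, this class is represented by the real part of a holomorphic $1$-form on the closed surface $\overline{\mathcal C}$. Let $\Lambda$ be a primitive on $\mathbb H$ of the pullback of this real part. It is harmonic and satisfies $\Lambda(\tau\cdot A)=\Lambda(\tau)-2\ell(A)$. On a closed disc around a cusp in $\overline{\mathcal C}$ the real form has a bounded primitive, whose pullback to a horoball over the disc differs from $\Lambda$ by a constant.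
\end{proof}

\subsection{Growth at the cusps}

To apply Lemma~\ref{lem:liouville} we need $\log V\le o(L)$, where $L=\operatorname{Im}\tau$. The pointwise bound on $\eta_\tau$ that follows from $E=E_0$ only bounds the variation of $H$ across a cylinder of height $Lh_k$ by $O(L)$, which is not enough. Averaging over the circles of the cylinder and using the $L^2$ bound gives $O(\sqrt L)$.

\begin{lemma}\label{lem:growth}
At a horizontal cusp there is a constant $K$ such that $\log V(\tau)\le K(1+\sqrt L)$ whenever $L=\operatorname{Im}\tau\ge1$.
\end{lemma}

\begin{proof}
We use the notation of Section~\ref{sub:cusp}; the constants $K_j$ do not depend on $\tau$. The map $\Psi_k$ from the closed strip lifts to $\widehat\Sigma$. On a lift, $H$ is $w_k$-periodic because $c$ vanishes on the core, so it is a function on the closed cylinder. We bound its oscillation. Recall the mean value inequality $|G(t_0)|^2\le(\pi r^2)^{-1}\int_{|t-t_0|<r}|G|^2$ for holomorphic $G$, and that $\frac i2\eta\wedge\bar\eta=|G|^2\,\frac i2dt\wedge d\bar t$ for $\eta=G\,dt$.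

\emph{Collars.} By Lemma~\ref{lem:iota}, $\iota_\tau^*\eta_\tau$ is a holomorphic form on the fixed open set $N^+\subset X_i$, of energy at most $E_0$. Cover the compact set $N$ by finitely many coordinate discs that are relatively compact in larger coordinate discs in $N^+$. The mean value inequality bounds $\iota_\tau^*\eta_\tau$ on $N$ by $K_1$, in a fixed smooth metric on $X_i$. Consider a closed collar of height $\delta$ in the closed cylinder. Each of its points has a neighborhood in the collar in which any two points are joined by a path whose image in $N$ has bounded length. Away from the preimage of $S$ take a small convex neighborhood. At a point over $p\in S$ take a closed half-disc: in the coordinate $\xi_i$ it is a circular sector with apex $0$, and we use radial segments. By compactness and connectedness, any two points of the collar are joined in it by a path of length at most $K_2$. Integrating $\operatorname{Re}\iota_\tau^*\eta_\tau$ along such paths shows that $H$ oscillates by at most $K_1K_2$ on each of the regions $0\le\operatorname{Im}z_\tau\le\delta$ and $Lh_k-\delta\le\operatorname{Im}z_\tau\le Lh_k$.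

\emph{Middle part.} Write $z_\tau=\mathsf x+i\mathsf y$ and $\eta_\tau=G\,dz_\tau$ on $C_k$. For $\delta\le\mathsf y\le Lh_k-\delta$ the open disc of radius $\min(\delta,w_k/2)$ centered at $z_\tau$ embeds in the cylinder, so $|G|\le K_3$ on this region, and $H$ varies by at most $w_kK_3$ on each circle $\mathsf y=\text{const}$. Let $\overline H(\mathsf y)$ be the mean of $H$ over this circle. Since $|\partial H/\partial\mathsf y|\le|G|$,
\[
|\overline H(\mathsf y_2)-\overline H(\mathsf y_1)|\le\frac1{w_k}\iint_{C_k}|G|\,d\mathsf x\,d\mathsf y\le\frac1{w_k}\,(w_kLh_k)^{1/2}E_0^{1/2}.
\]
So $H$ oscillates by at most $2w_kK_3+(Lh_kE_0/w_k)^{1/2}$ on the middle part.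

The three regions cover the closed cylinder and consecutive ones share a circle, so the oscillation of $H$ on any lift of any closed strip is at most $K_4(1+\sqrt L)$. The finitely many closed sets $\overline{C_k}$ cover the connected surface $\Sigma$. Hence we can choose a lift of one closed strip containing $\hat p_0$, and then lifts of all the others, one at a time, each meeting an earlier one. These lifts do not depend on $\tau$. As $H(\hat p_0,\tau)=0$, we get $|H|\le K_5(1+\sqrt L)$ on all of them. One period of each lifted open strip gives a fundamental domain up to the null set over $\mathcal G$, with finite $dA$-measure $K_6$. So $\log V\le\log K_6+2K_5(1+\sqrt L)$.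
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A rotation $R$ preserves area and $X_\tau(R\cdot\Sigma)=X_{\tau\cdot R}(\Sigma)$, so the twisted area of $R\cdot\Sigma$ at $\tau$ is that of $\Sigma$ at $\tau\cdot R$, and Lemma~\ref{lem:growth} applies at every cusp of $\mathcal C$. With Lemma~\ref{lem:equivariance}, $\log V-\Lambda$ is a continuous subharmonic function on $\mathcal C$ that is at most $O(1+\sqrt L)=o(L)$ at each cusp, uniformly in $\operatorname{Re}\tau$. It is constant by Lemma~\ref{lem:liouville}. So $\log V$ is harmonic on $\mathbb H$.

Let $\sigma$ be a holomorphic function on $\mathbb H$ with $2\operatorname{Re}\sigma=\log V$, and let $f_1=e^{-\sigma}f$. Then $f_1$ is holomorphic and $\|f_1\|^2\equiv1$, so $0=\partial_\tau\partial_{\bar\tau}\|f_1\|^2=\|f_1'\|^2$, and $f_1$ is constant in $L^2(\widehat D,dA)$. The functions $e^{-F(\cdot,\tau)-\sigma(\tau)}$ are smooth in $(x,y)$ on the open set $\widehat D$ and agree almost everywhere, so they are one and the same nowhere vanishing function. Its logarithmic differential is $-d_{\hat z}F=-\eta_\tau$. Thus $\eta_\tau$, as a complex $1$-form in the coordinates $(x,y)$ on $\widehat D$, does not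 depend on $\tau$. Write $\eta_\tau=G_\tau\,(dx+\tau\,dy)$. For $\tau\neq\tau'$, comparing coefficients gives $G_\tau=G_{\tau'}$ and $\tau G_\tau=\tau'G_{\tau'}$, so $G_\tau=0$ on $\widehat D$. Hence the holomorphic form $\eta_\tau$ vanishes on a nonempty open set, so $\eta_\tau\equiv0$ and $c=[\operatorname{Re}\eta_\tau]=0$. Therefore $\rho\equiv1$, and $\Sigma$ is a translation surface. The second statement was deduced from the first in Section~\ref{sec:intro}.
\end{proof}

\begin{remark}
A finitely generated Fuchsian group whose limit set is the whole circle is a lattice. So if $\Sigma$ is triangulable and not a translation surface, and its Veech group is finitely generated, then the limit set of the Veech group is not the whole circle. This is consistent with the tori $T_a$: the region $\mathcal D$ of Section~\ref{sec:intro} is disjoint from its translates and contains a half-disc centered at each point of the interval $(2/t,s/2)$, so no orbit accumulates on this interval.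
\end{remark}

\begin{thebibliography}{1}
\bibitem{Ghazouani}
Selim Ghazouani, \emph{Une invitation aux surfaces de dilatation}, arXiv:1901.08856 (2019).
\end{thebibliography}
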